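\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Sums of power sums are almost never Schur-positive}

\begin{abstract}
For a set $T$ of partitions of $n$ let $\psi_T=\sum_{\mu\in T}p_\mu$, a sum of power sum symmetric functions. Sundaram's paper on positivity in the character table of $S_n$ poses the conjecture that, among the sets $T$ containing $(1^n)$, the proportion for which $\psi_T$ is not Schur-positive tends to a limit strictly between $0$ and $1$. We show that this proportion tends to $1$, with error $O(e^{-\kappa n^{1/4}})$ for some $\kappa>0$. The proof tests $\psi_T$ against a one-parameter family of nonnegative combinations of sign-twisted permutation characters; about $n^{1/4}$ of these tests are nearly independent, and each fails with probability bounded below. We also show that the exponent $\frac14$ is exact for the event that all tests in the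 family are passed.
\end{abstract}

\section{The question and the results}

Let $p(n)$ be the number of partitions of $n$, let $\chi^\lambda(\mu)$ be the value of the irreducible character $\chi^\lambda$ of $S_n$ on permutations of cycle type $\mu$, and let $p_\mu$ and $s_\lambda$ be the power sum and Schur functions, so that $p_\mu=\sum_{\lambda\vdash n}\chi^\lambda(\mu)s_\lambda$. For a set $T$ of partitions of $n$ put
\[
\psi_T=\sum_{\mu\in T}p_\mu=\sum_{\lambda\vdash n}\Big(\sum_{\mu\in T}\chi^\lambda(\mu)\Big)s_\lambda .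
\]
The coefficients are the row sums of the character table of $S_n$ when only the columns in $T$ are kept. If they are all nonnegative, $\psi_T$ is called \emph{Schur-positive}; it is then the Frobenius characteristic of a genuine representation of $S_n$.

If $T$ consists of all partitions of $n$, then $\psi_T$ is Schur-positive: the action of $S_n$ on itself by conjugation has as its character at $w$ the order $z_\mu$ of the centralizer of $w$, where $\mu$ is the cycle type of $w$, and the Frobenius characteristic of this character is $\sum_\mu z_\mu^{-1}z_\mu p_\mu=\sum_\mu p_\mu$. How common is positivity when columns are left out?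

The column of $(1^n)$ contains the degrees and cannot be omitted. Indeed, suppose that $T\neq\emptyset$ and $(1^n)\notin T$. By orthogonality of columns,
\begin{equation}\label{eq:columns}
\sum_\lambda\chi^\lambda(1^n)\sum_{\mu\in T}\chi^\lambda(\mu)=0 .
\end{equation}
So if all coefficients of $\psi_T$ were nonnegative they would all be $0$, which is impossible because the $p_\mu$ are linearly independent. Hence one asks about the $2^{p(n)-1}$ sets $T$ that contain $(1^n)$. Let $f(n)$ be the number of those for which $\psi_T$ is \emph{not} Schur-positive.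

\begin{conjecture}[\cite{Sundaram}]
The numbers $f(n)/2^{p(n)-1}$ approach a limit strictly between $0$ and $1$.
\end{conjecture}

One can see what speaks for this. The degree of $\chi^\lambda$ always counts in favor of positivity, and for a character of large degree this is a strong push. The coefficient of the trivial character is $|T|$. The danger comes from characters of small degree with many negative values, above all the sign character: its coefficient is a sum of signs of which only one is prescribed, and it should be negative with a probability that does not tend to $0$. That makes the limit $0$ implausible, and a limit inside $(0,1)$ would be natural if the sign character and a bounded number of its relatives were the only obstruction. In fact there are many obstructions, nearly independent of each other, and they win.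

\begin{theorem}\label{thm:A}
Fix $q\in(0,1)$. Let $T$ be the random set that contains $(1^n)$ and contains each other partition of $n$ independently with probability $q$. There are $C,\kappa>0$, depending only on $q$, such that
\[
\Pr(\psi_T\text{ is Schur-positive})\le Ce^{-\kappa n^{1/4}}\qquad\text{for all }n\ge1 .
\]
The same holds if $(1^n)$ is excluded, or is included only at random, independently of the rest. In particular, taking $q=\frac12$, we have $1-f(n)/2^{p(n)-1}\le Ce^{-\kappa n^{1/4}}$. Thus $f(n)/2^{p(n)-1}\to1$, and the conjecture is false.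
\end{theorem}

The proof uses only one family of necessary conditions. Write $m_1(\mu)$ for the number of parts of $\mu$ equal to $1$, $M(\mu)=n-m_1(\mu)$ for the number of points moved by a permutation of cycle type $\mu$, $\operatorname{sgn}(\mu)=(-1)^{n-\ell(\mu)}$ for its sign, where $\ell(\mu)$ is the number of parts, and
\[
B_T(x)=\sum_{\mu\in T}\operatorname{sgn}(\mu)\,x^{M(\mu)} .
\]
Section~\ref{sec:tests} shows that $B_T\ge0$ on $[0,1]$ whenever $\psi_T$ is Schur-positive. For this condition we obtain the true order of the exponent.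

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, with $(1^n)\in T$, there are $C',C,\kappa>0$, depending only on $q$, such that for all $n\ge1$
\[
e^{-C'n^{1/4}}\le\Pr\big(B_T(x)\ge0\text{ for all }x\in[0,1]\big)\le Ce^{-\kappa n^{1/4}} .
\]
\end{theorem}

Theorem~\ref{thm:B} gives no lower bound for the proportion of Schur-positive $\psi_T$, since $B_T\ge0$ is only a necessary condition.

\medskip
\noindent\textbf{Where $n^{1/4}$ comes from.} Put $x=e^{-s}$. The variance of $B_T(e^{-s})$ is a constant times $\sum_{M=2}^nw_Me^{-2sM}$, where $w_M$ is the number of partitions of $M$ without parts $1$. Since $w_M$ grows like $e^{2c\sqrt M}$ up to powers of $M$, with $c=\pi/\sqrt6$, the sum is dominated by a window of $M$'s around $c^2/(4s^2)$, whose width is of order $s^{-3/2}$. In the coordinate $u=s^{-1/2}$ the window sits at $c^2u^4/4$ and has width of order $u^3$, so moving $u$ by a constant moves the window by an amount comparable to its width. Hence tests at $u$ and $u'$ are nearly uncorrelated as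 soon as $|u-u'|$ is a large constant. The condition $M\le n$ lets $u$ run up to order $n^{1/4}$, and this is the order of the number of nearly independent tests.

Section~\ref{sec:estimates} makes the estimates precise, Section~\ref{sec:prob} turns ``nearly uncorrelated'' into ``as good as independent'', Section~\ref{sec:A} concludes the proof of Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves the lower bound in Theorem~\ref{thm:B}.

\section{A one-parameter family of tests}\label{sec:tests}

For any character $\chi=\sum_\lambda a_\lambda\chi^\lambda$ of $S_n$, with multiplicities $a_\lambda\ge0$, we have $\sum_{\mu\in T}\chi(\mu)=\sum_\lambda a_\lambda\sum_{\mu\in T}\chi^\lambda(\mu)$. So if $\psi_T$ is Schur-positive, then $\sum_{\mu\in T}\chi(\mu)\ge0$ for \emph{every} character $\chi$, and for every nonnegative combination of characters. We are free to choose combinations whose values are simple.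

\begin{lemma}\label{lem:test}
If $\psi_T$ is Schur-positive, then $B_T(x)\ge0$ for all $x\in[0,1]$.
\end{lemma}

\begin{proof}
Let $S_n$ act on ordered $k$-tuples of distinct elements of $\{1,\dots,n\}$. A permutation of cycle type $\mu$ fixes $m_1(m_1-1)\cdots(m_1-k+1)$ of them, where $m_1=m_1(\mu)$. Twisting by the sign, we obtain the character $\chi_k(\mu)=\operatorname{sgn}(\mu)\,m_1(m_1-1)\cdots(m_1-k+1)$, whose Frobenius characteristic is $e_{n-k}h_1^k$. Thus $\sum_{\mu\in T}\chi_k(\mu)\ge0$ for $0\le k\le n$. For $y\ge1$ we combine these inequalities with the weights $(y-1)^k/k!\ge0$: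
\[
0\le\sum_{\mu\in T}\operatorname{sgn}(\mu)\sum_{k=0}^n\binom{m_1(\mu)}k(y-1)^k=\sum_{\mu\in T}\operatorname{sgn}(\mu)\,y^{m_1(\mu)}=y^nB_T(1/y).
\]
This is the claim for $x=1/y\in(0,1]$, and $x=0$ follows by continuity.
\end{proof}

At $x=1$ the test is the coefficient of the sign character. As $x$ decreases, permutations that move fewer points gain relative weight, until at $x=0$ only $(1^n)$ counts. Two small cases show the tests at work.

\begin{example}
Let $n=4$, and order the columns as $(1^4),(2,1^2),(2^2),(3,1),(4)$. The rows of the character table are $(1,1,1,1,1)$, the signs $(1,-1,1,1,-1)$, and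
\[
(3,1,-1,0,-1),\qquad(2,0,2,-1,0),\qquad(3,-1,-1,0,1).
\]
In each of the last three rows the first entry exceeds the sum of the absolute values of the negative entries. So, for $T$ containing $(1^4)$, only the sign row can have a negative partial sum. This happens exactly for $T=\{(1^4),(2,1^2),(4)\}$, where $B_T(x)=1-x^2-x^4$ and $B_T(1)=-1$. So $f(4)=1$, out of $2^4$ sets.
\end{example}

\begin{example}
Let $n=6$ and $T=\{(1^6),(2,1^4),(4,1^2),(3,2,1),(4,2),(3,3)\}$. Then $B_T(x)=1-x^2-x^4-x^5+2x^6$. Here $B_T(1)=0$, so the sign character raises no objection, but $B_T'(1)=-2-4-5+12=1>0$, so $B_T<0$ just to the left of $1$. Thus $\psi_T$ is not Schur-positive. In fact $\chi^{(2,1^4)}=\operatorname{sgn}\cdot(m_1-1)$ has row sum $5-3-1-0-1-1=-1$. Different $x$ give genuinely different tests.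
\end{example}

\section{Mean, variance and correlation of the tests}\label{sec:estimates}

Fix $q\in(0,1)$, let $T$ be as in Theorem~\ref{thm:A} with $(1^n)\in T$, and put $v=q(1-q)\le\frac14$. Let $\Omega=\{\mu\vdash n:\mu\ne(1^n)\}$ and, for $\mu\in\Omega$, let $\varepsilon_\mu$ be the indicator of $\mu\in T$ and $\eta_\mu=\operatorname{sgn}(\mu)(\varepsilon_\mu-q)$. The $\eta_\mu$ are independent, with mean $0$ and variance $v$, and
\begin{equation}\label{eq:center}
B_T(x)-\mathbb E B_T(x)=\sum_{\mu\in\Omega}\eta_\mu x^{M(\mu)} .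
\end{equation}
Deleting the parts $1$ is a sign-preserving bijection from $\{\mu\vdash n:M(\mu)=M\}$ to the partitions of $M$ without parts $1$, for $0\le M\le n$. Their number is $w_M=p(M)-p(M-1)$, where $p(0)=1$ and $p(-1)=0$; so $w_0=1$ and $w_1=0$. Hence the variance of $B_T(e^{-s})$ is $v\sigma^2(s)$ with
\[
\sigma^2(s)=\sum_{\mu\in\Omega}e^{-2sM(\mu)}=\sum_{M=2}^nw_Me^{-2sM}.
\]
We want Lemma~\ref{lem:test} to exclude a constant proportion of the sets $T$ at the point $x=e^{-s}$. For this we show that the mean of $B_T(e^{-s})$ is small compared with $\sigma(s)$. The comparison is delicate: our upper bound for the mean and our lower bound for $\sigma(s)$ both contain the exponential factor $e^{c^2/(4s)}$, and only the powers of $s$ decide. This is why we need the generating function of $w_M$ with its correct power.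

\subsection{Generating functions}

Let $c=\pi/\sqrt6$ and
\begin{gather*}
P(x)=\prod_{i\ge1}\frac1{1-x^i}=\sum_{M\ge0}p(M)x^M,\qquad Q(x)=\prod_{j\ge1}(1+x^{2j-1})=\sum_{M\ge0}g_Mx^M,\\
H(\tau)=\sum_{M\ge0}w_Me^{-\tau M}=(1-e^{-\tau})P(e^{-\tau}).
\end{gather*}
Thus $g_M\ge0$ counts the partitions of $M$ into distinct odd parts.

\begin{lemma}\label{lem:gen}
For $\tau>0$ we have $P(e^{-\tau})\le e^{c^2/\tau}$ and $Q(e^{-\tau})\le e^{c^2/(4\tau)}$. Moreover
\begin{equation}\label{eq:H}
\tfrac17\,\tau^{3/2}e^{c^2/\tau}\le H(\tau)\le\tau^{3/2}e^{c^2/\tau}\qquad(0<\tau\le2).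
\end{equation}
\end{lemma}

\begin{proof}
Expanding the logarithm and using $e^{k\tau}-1\ge k\tau$, we get $\log P(e^{-\tau})=\sum_{k\ge1}\frac1{k(e^{k\tau}-1)}\le\frac1\tau\sum_k\frac1{k^2}=\frac{c^2}\tau$.

The function $\varphi(u)=\log(1+e^{-u})$ is convex, so $2\tau\,\varphi((2j-1)\tau)\le\int_{(2j-2)\tau}^{2j\tau}\varphi$. Summing over $j$ gives $\log Q(e^{-\tau})\le\frac1{2\tau}\int_0^\infty\varphi=\frac1{2\tau}\cdot\frac{\pi^2}{12}=\frac{c^2}{4\tau}$.

For \eqref{eq:H} we use Dedekind's eta function, for which we write $\eta(z)=e^{\pi iz/12}\prod_{k\ge1}(1-e^{2\pi ikz})$ in this proof only, and its transformation law $\eta(-1/z)=\sqrt{-iz}\,\eta(z)$. At $z=i\tau/2\pi$ it reads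
\begin{equation}\label{eq:eta}
P(e^{-\tau})=\sqrt{\tau/2\pi}\;e^{c^2/\tau-\tau/24}\,P(e^{-4\pi^2/\tau}).
\end{equation}
For $0<\tau\le2$ we have $e^{-\tau/24}\in[0.92,1]$ and $(1-e^{-\tau})/\tau\in[0.43,1]$. The first part of the proof gives $1\le P(e^{-4\pi^2/\tau})\le e^{c^2\tau/(4\pi^2)}\le e^{1/12}$. Since $0.43\cdot0.92/\sqrt{2\pi}>\frac17$ and $e^{1/12}/\sqrt{2\pi}<1$, \eqref{eq:H} follows.
\end{proof}

\subsection{Variance}

By \eqref{eq:H}, $H(\tau)\to\infty$ as $\tau\to0$; also $H$ is decreasing. We fix an absolute constant $s_0\in(0,1]$ such that $H(2s)\ge4$ for $0<s\le s_0$.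

\begin{lemma}\label{lem:var}
For $c/\sqrt n\le s\le s_0$ we have $\sigma^2(s)\ge\frac12H(2s)\ge\frac19s^{3/2}e^{c^2/(2s)}$.
\end{lemma}

\begin{proof}
The condition $s\ge c/\sqrt n$ makes the truncation at $M=n$ harmless:
\[
\sum_{M>n}w_Me^{-2sM}\le e^{-sn}\sum_Mw_Me^{-sM}\le e^{-sn}P(e^{-s})\le e^{c^2/s-sn}\le1 .
\]
With the term $w_0=1$ this gives $\sigma^2(s)\ge H(2s)-2\ge\frac12H(2s)$. By \eqref{eq:H}, $\frac12H(2s)\ge\frac{2^{3/2}}{14}s^{3/2}e^{c^2/(2s)}$, and $2^{3/2}/14>1/9$.
\end{proof}

\subsection{Mean}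

\begin{lemma}\label{lem:mean}
We have $\mathbb EB_T(x)\ge0$ for every $x\in[0,1]$. For $c/\sqrt n\le s\le s_0$,
\[
\frac{\mathbb EB_T(e^{-s})}{\sigma(s)}\le3s^{1/4}+3s^{-3/4}e^{-c^2/(4s)} .
\]
\end{lemma}

\begin{proof}
A part $i$ contributes the sign $(-1)^{i-1}$. So $D_n(x)=\sum_{\mu\vdash n}\operatorname{sgn}(\mu)x^{M(\mu)}$ equals $\sum_{M\le n}r_Mx^M$, where
\[
\sum_{M\ge0}r_Mx^M=\prod_{i\ge2}\frac1{1+(-1)^ix^i}=(1-x)\prod_{i\text{ odd}}\frac1{1-x^i}\prod_{i\text{ even}}\frac1{1+x^i}=(1-x)Q(x).
\]
The last step is Euler's identity $\prod_{i\text{ odd}}(1-x^i)^{-1}=\prod_{i\ge1}(1+x^i)$. Hence $r_M=g_M-g_{M-1}$ (with $g_{-1}=0$), and summation by parts gives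
\[
D_n(x)=(1-x)\sum_{M<n}g_Mx^M+g_nx^n .
\]
So $D_n(x)\ge0$ for $0\le x\le1$, and $D_n(x)\le(1-x)Q(x)+g_nx^n$ for $0\le x<1$. Since $(1^n)$ is always in $T$, $\mathbb EB_T(x)=(1-q)+qD_n(x)\ge0$ on $[0,1]$. Now let $x=e^{-s}$ with $s\ge c/\sqrt n$. Then
\[
g_ne^{-sn}\le e^{-sn/2}\,Q(e^{-s/2})\le e^{-sn/2+c^2/(2s)}\le1 ,
\]
and $(1-x)Q(x)\le s\,e^{c^2/(4s)}$ by Lemma~\ref{lem:gen}. So $\mathbb EB_T(e^{-s})\le(1-q)+q+qs\,e^{c^2/(4s)}\le1+s\,e^{c^2/(4s)}$. Divide by $\sigma(s)\ge\frac13s^{3/4}e^{c^2/(4s)}$ from Lemma~\ref{lem:var}.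
\end{proof}

In the main term the exponentials have canceled, and a factor $s^{1/4}$ remains. It tends to $0$ as $s\to0$, which is all we need.

\subsection{Correlation}

For $s\in[c/\sqrt n,s_0]$ put $a_\mu(s)=e^{-sM(\mu)}/\sigma(s)$ for $\mu\in\Omega$. The vector $a(s)=(a_\mu(s))_{\mu\in\Omega}$ is a unit vector with positive entries, and the normalized test is
\[
U(s)=\frac{B_T(e^{-s})-\mathbb EB_T(e^{-s})}{\sigma(s)}=\sum_{\mu\in\Omega}a_\mu(s)\eta_\mu .
\]

\begin{lemma}\label{lem:corr}
Let $s,t\in[c/\sqrt n,s_0]$, $u=s^{-1/2}$ and $u'=t^{-1/2}$. Then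
\[
\langle a(s),a(t)\rangle\le14\,\big(1+(u-u')^2\big)^{3/2}e^{-c^2(u-u')^2/4} .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:var} and \eqref{eq:H} (note $s+t\le2$),
\[
\langle a(s),a(t)\rangle=\frac{\sum_{M=2}^nw_Me^{-(s+t)M}}{\sigma(s)\sigma(t)}\le\frac{2H(s+t)}{\sqrt{H(2s)H(2t)}}\le14\Big(\frac{(s+t)^2}{4st}\Big)^{3/4}\exp\Big(-\frac{c^2(s-t)^2}{4st(s+t)}\Big),
\]
because $\frac1{4s}+\frac1{4t}-\frac1{s+t}=\frac{(s-t)^2}{4st(s+t)}$. In terms of $u$ and $u'$,
\[
\frac{(s-t)^2}{st(s+t)}=\frac{(u^2-u'^2)^2}{u^2+u'^2}=\frac{(u-u')^2(u+u')^2}{u^2+u'^2}\ge(u-u')^2 .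
\]
Further $\frac{(s+t)^2}{4st}=\big(1+\frac{(u-u')^2}{2uu'}\big)^2\le\big(1+(u-u')^2\big)^2$, since $u,u'\ge1$.
\end{proof}

\section{From nearly orthogonal to nearly independent tests}\label{sec:prob}

In this section $\Omega$ is any finite set, and $\eta_\omega$ ($\omega\in\Omega$) are independent with mean $0$ and variance $v\in(0,\frac14]$, each taking values in an interval of length $1$ containing $0$. So $|\eta_\omega|\le1$, and Hoeffding's lemma gives $\mathbb Ee^{t\eta_\omega}\le e^{t^2/8}\le e^{t^2/2}$ for real $t$. Put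
\[
\theta=\frac v{32},\qquad\pi_0=\frac v{256} .
\]

\subsection{One test}

A single test goes clearly negative with probability bounded below. No central limit theorem is needed, only a fourth moment.

\begin{lemma}\label{lem:one}
If $S=\sum_\omega a_\omega\eta_\omega$ with real $a_\omega$ and $\frac12\le\sum a_\omega^2\le1$, then $\Pr(S<-2\theta)\ge\pi_0$ and $\Pr(S>2\theta)\ge\pi_0$.
\end{lemma}

\begin{proof}
Let $W=\mathbb ES^2=v\sum a_\omega^2\in[\frac v2,v]$. Expanding, we get $\mathbb ES^4\le3W^2+\sum a_\omega^4\,\mathbb E\eta_\omega^4\le3v^2+v\le\frac74v$, where we used $\mathbb E\eta_\omega^4\le\mathbb E\eta_\omega^2=v$ and $\sum a_\omega^4\le1$. By H\"older's inequality, $\mathbb ES^2\le(\mathbb E|S|)^{2/3}(\mathbb ES^4)^{1/3}$, so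
\[
\mathbb E|S|\ge W^{3/2}(\mathbb ES^4)^{-1/2}\ge\Big(\frac v2\Big)^{3/2}\Big(\frac{7v}4\Big)^{-1/2}\ge\frac v4 .
\]
As $\mathbb ES=0$, the negative part satisfies $\mathbb ES^-=\frac12\mathbb E|S|\ge v/8$. By Cauchy--Schwarz,
\[
\mathbb ES^-\le2\theta+\mathbb E\,S^-\mathbf 1[S<-2\theta]\le\frac v{16}+\sqrt{v\Pr(S<-2\theta)} ,
\]
whence $\Pr(S<-2\theta)\ge v/256$. For the other tail apply this to $-S$.
\end{proof}

With Lemmas~\ref{lem:test} and~\ref{lem:mean} at $s=c/\sqrt n$, this already shows that $\Pr(\psi_T\text{ not Schur-positive})\ge\pi_0$ for large $n$.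

\subsection{Two tests}

Let $a^1,a^2\in\mathbb R^\Omega$ be unit vectors with nonnegative entries and $\langle a^1,a^2\rangle\le\frac12$, and let $U_i=\sum_\omega a^i_\omega\eta_\omega$. Small covariance alone does not give independence. What helps is that the entries are nonnegative: if the inner product is small, the two vectors have most of their mass on two disjoint sets. Let $\Omega_1$ be the set where $a^1_\omega\ge a^2_\omega$ and $\Omega_2$ its complement. Let $X_i$ be the part of the sum $U_i$ over $\omega\in\Omega_i$, and $Y_i=U_i-X_i$. Then $X_1$ and $X_2$ are independent. On $\Omega_2$ we have $(a^1_\omega)^2\le a^1_\omega a^2_\omega$, so $\operatorname{Var}Y_1\le v\langle a^1,a^2\rangle$, and likewise for $Y_2$. The squared weights of $X_i$ sum to at least $1-\langle a^1,a^2\rangle\ge\frac12$, so Lemma~\ref{lem:one} applies to $X_i$. If $U_i\ge-\theta$ and $|Y_i|<\theta$, then $X_i\ge-2\theta$. Hence, by Chebyshev's inequality,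
\[
\Pr(U_1\ge-\theta,\ U_2\ge-\theta)\le(1-\pi_0)^2+\frac{2v}{\theta^2}\langle a^1,a^2\rangle .
\]

\subsection{Many tests}

Now take $d$ tests, with row sums $\sum_{l\ne i}\langle a^i,a^l\rangle\le\delta'\le\frac12$. The same computation, with $\Omega$ split according to which vector has the largest entry, gives the bound
\begin{equation}\label{eq:union}
\Pr(U_i\ge-\theta\text{ for all }i)\le(1-\pi_0)^d+dv\delta'/\theta^2 .
\end{equation}
For fixed $d$ and small $\delta'$ this is enough to show that the limit is $1$, as we note in Section~\ref{sec:A}. It is useless for large $d$ and constant $\delta'$, because the union bound insists that \emph{all} the errors $Y_i$ be small. We only need \emph{most} of them to be small, for which it suffices that $\sum_iY_i^2$ is a small multiple of $d$. If $\delta'$ is a small enough constant, this fails only with exponentially small probability. Some bound on the row sums is needed: if all $a^i$ coincide, there is only one test.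

\begin{lemma}\label{lem:many}
Let $\gamma=\pi_0/2$ and $\delta=\gamma\theta^2/4$. Let $a^1,\dots,a^d\in\mathbb R^\Omega$ be unit vectors with nonnegative entries and $\sum_{l\ne i}\langle a^i,a^l\rangle\le\delta$ for each $i$, and let $U_i=\sum_\omega a^i_\omega\eta_\omega$. Then
\[
\Pr(U_i\ge-\theta\text{ for all }i)\le2e^{-\pi_0d/8} .
\]
\end{lemma}

\begin{proof}
\emph{Splitting.} Let $\Omega_i$ be the set of $\omega$ for which $i$ is the least index with $a^i_\omega=\max_la^l_\omega$. The $\Omega_i$ partition $\Omega$. Let $X_i=\sum_{\omega\in\Omega_i}a^i_\omega\eta_\omega$ and $Y_i=U_i-X_i$; the $X_i$ are independent. On $\Omega_l$ we have $(a^i_\omega)^2\le a^i_\omega a^l_\omega$, so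
\begin{equation}\label{eq:diag}
\sum_{\omega\notin\Omega_i}(a^i_\omega)^2\le\sum_{l\ne i}\langle a^i,a^l\rangle\le\delta\le\tfrac12 .
\end{equation}
Hence Lemma~\ref{lem:one} gives $\Pr(X_i<-2\theta)\ge\pi_0$.

\emph{The errors.} Let $R$ be the matrix whose $i$th row is $a^i$ with the entries in $\Omega_i$ replaced by $0$, so that $Y=R\eta$. The matrix $RR^{\mathsf T}$ is symmetric and has nonnegative entries. Its diagonal entries are at most $\delta$ by \eqref{eq:diag}; its off-diagonal entries are at most $\langle a^i,a^l\rangle$, so the off-diagonal row sums are at most $\delta$. Therefore its eigenvalues $\alpha_j$ satisfy $0\le\alpha_j\le2\delta$ and $\sum_j\alpha_j\le\delta d$.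

We bound an exponential moment of $|Y|^2$ by linearizing the square. Let $r=1/(8\delta)$ and let $g$ be a standard Gaussian vector in $\mathbb R^d$, independent of $\eta$. Since $\mathbb E\,e^{\sqrt{2r}\,g\cdot y}=e^{r|y|^2}$, we may introduce $g$ and then average over $\eta$ first:
\[
\mathbb Ee^{r|R\eta|^2}=\mathbb E\,e^{\sqrt{2r}\,(R^{\mathsf T}g)\cdot\eta}\le\mathbb E\,e^{r|R^{\mathsf T}g|^2}=\prod_j(1-2r\alpha_j)^{-1/2}\le e^{2r\sum\alpha_j}\le e^{d/4} .
\]
Here the first inequality is $\mathbb Ee^{t\eta_\omega}\le e^{t^2/2}$ in each coordinate, and the second uses $2r\alpha_j\le\frac12$ and $(1-y)^{-1/2}\le e^y$ on $[0,\frac12]$. By Markov's inequality, since $r\gamma\theta^2=\frac12$,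
\[
\Pr(|Y|^2\ge\gamma\theta^2d)\le e^{d/4-r\gamma\theta^2d}=e^{-d/4} .
\]

\emph{Conclusion.} Suppose that $|Y|^2<\gamma\theta^2d$. Then fewer than $\gamma d$ indices have $|Y_i|\ge\theta$. If also $U_i\ge-\theta$ for all $i$, then $X_i<-2\theta$ can happen only for those indices. So fewer than $\gamma d=\pi_0d/2$ of the $d$ independent events $X_i<-2\theta$ occur, although each has probability at least $\pi_0$. By Chernoff's bound this has probability at most $e^{-\pi_0d/8}$. In total we get at most $e^{-d/4}+e^{-\pi_0d/8}\le2e^{-\pi_0d/8}$.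
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

The $\eta_\mu$ of Section~\ref{sec:estimates} take values in an interval of length $1$ containing $0$, so Section~\ref{sec:prob} applies. Let $\theta,\pi_0,\delta$ be as there. Choose, depending only on $q$,
\begin{itemize}
\item $s_0'\in(0,s_0]$ such that $3s^{1/4}+3s^{-3/4}e^{-c^2/(4s)}\le\theta$ for $0<s\le s_0'$;
\item $L>0$ such that $28\sum_{m\ge1}(1+L^2m^2)^{3/2}e^{-c^2L^2m^2/4}\le\delta$.
\end{itemize}
As test points take $s_i=(Li)^{-2}$ for the integers $i\ge1$ with $c/\sqrt n\le s_i\le s_0'$, that is, $u_i=s_i^{-1/2}=Li$ with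
\[
\frac1{\sqrt{s_0'}}\le Li\le\frac{n^{1/4}}{\sqrt c} .
\]
Their number $d$ satisfies $d\ge\frac{n^{1/4}}{L\sqrt c}-\frac1{L\sqrt{s_0'}}-1$. By Lemma~\ref{lem:corr} and the choice of $L$, the row sums $\sum_{l\ne i}\langle a(s_i),a(s_l)\rangle$ are at most $2\cdot14\sum_{m\ge1}(1+L^2m^2)^{3/2}e^{-c^2L^2m^2/4}\le\delta$. If $B_T\ge0$ on $[0,1]$, then by Lemma~\ref{lem:mean}
\[
U(s_i)\ge-\frac{\mathbb EB_T(e^{-s_i})}{\sigma(s_i)}\ge-\theta\qquad\text{for all }i .
\]
Together with Lemmas~\ref{lem:test} and~\ref{lem:many} this gives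
\[
\Pr(\psi_T\text{ Schur-positive})\le\Pr\big(B_T\ge0\text{ on }[0,1]\big)\le2e^{-\pi_0d/8}\le Ce^{-\kappa n^{1/4}}
\]
with $\kappa=\pi_0/(8L\sqrt c)$ and $C=2\exp\big(\frac{\pi_0}8(\frac1{L\sqrt{s_0'}}+1)\big)$. (If there are no test points, then $d=0$ and the second inequality is trivial.)

If $(1^n)$ is excluded, then by \eqref{eq:columns} $\psi_T$ is Schur-positive only for $T=\emptyset$. This has probability $(1-q)^{p(n)-1}\le(1-q)^{n-1}$, since $p(n)\ge n$, and after changing the constants it is at most $Ce^{-\kappa n^{1/4}}$. If $(1^n)$ is included at random, condition on whether it is included. For $q=\frac12$ all sets $T$ containing $(1^n)$ are equally likely, so $\Pr(\psi_T\text{ Schur-positive})=1-f(n)/2^{p(n)-1}$. This proves Theorem~\ref{thm:A}, and also the upper bound in Theorem~\ref{thm:B}. \qed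

\begin{remark}
To see only that $f(n)/2^{p(n)-1}\to1$, the bound \eqref{eq:union} suffices. Fix $d$ and $L$ and use the $d$ test points with the smallest $i\ge1/(L\sqrt{s_0'})$; they are available once $n$ is large. Here $\delta'=28\sum_{m\ge1}(1+L^2m^2)^{3/2}e^{-c^2L^2m^2/4}$, which is at most $\frac12$ for large $L$. So $\limsup_{n\to\infty}\Pr(\psi_T\text{ Schur-positive})\le(1-\pi_0)^d+dv\delta'/\theta^2$. Now let $L\to\infty$, so that $\delta'\to0$, and then $d\to\infty$. Lemma~\ref{lem:many} is needed for the rate.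
\end{remark}

\section{The lower bound in Theorem~\ref{thm:B}}\label{sec:B}

For each single $n$ the probability is positive, since $T=\{(1^n)\}$ gives $B_T\equiv1$. So we may take $n$ large. Below, $C_1,C_2,C_3,K$ are absolute constants; the constants implied in $O(\cdot)$, and the meaning of ``$n$ large'', may depend on $q$. Let
\[
B^\circ(x)=B_T(x)-\mathbb EB_T(x)=\sum_{\mu\in\Omega}\eta_\mu x^{M(\mu)} ,
\]
as in \eqref{eq:center}. By Lemma~\ref{lem:mean}, $B_T\ge B^\circ$ on $[0,1]$, so $B_T(x)\ge0$ wherever $B^\circ(x)\ge0$.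

The plan is to find $O(n^{1/4})$ events, each of probability bounded below, that together force $B_T\ge0$ on $[0,1]$, and to multiply their probabilities. The multiplication is legitimate by \emph{Harris's inequality}: for independent coordinates, the probability of an intersection of increasing events is at least the product of their probabilities. Take as coordinates $\varepsilon_\mu$ for even $\mu$ and $1-\varepsilon_\mu$ for odd $\mu$. Each $\eta_\mu$ is nondecreasing in its coordinate. So for each $x\ge0$, $B_T(x)$, $B^\circ(x)$ and all partial sums of $\sum_\mu\eta_\mu x^{M(\mu)}$ are nondecreasing. Hence all events below of the form ``certain such quantities are nonnegative'' are increasing.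

\subsection{The window of a test}

Let $\ell=\log H$, and let $\nu_\tau$ be the probability measure on $\{0,1,2,\dots\}$ with $\nu_\tau(M)=w_Me^{-\tau M}/H(\tau)$. Its mean is $-\ell'(\tau)$ and its variance is $\ell''(\tau)$. By \eqref{eq:eta}, for $0<\tau\le2$,
\[
\ell(\tau)=\log(1-e^{-\tau})+\tfrac12\log\tfrac\tau{2\pi}+\tfrac{c^2}\tau-\tfrac\tau{24}+\log P(e^{-4\pi^2/\tau}) .
\]
Here $\log(1-e^{-\tau})-\log\tau$ is smooth on $[0,2]$. The last term has bounded first and second derivatives on $(0,2]$, because $\log P(e^{-z})$ and its first two derivatives in $z$ are $O(e^{-z})$ for $z\ge2\pi^2$, and $e^{-4\pi^2/\tau}\tau^{-4}$ is bounded. Hence, for $0<\tau\le2$,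
\begin{equation}\label{eq:ell}
-\ell'(\tau)=\frac{c^2}{\tau^2}-\frac3{2\tau}+O(1),\qquad0\le\ell''(\tau)\le C_1\tau^{-3} .
\end{equation}
In Section~\ref{sec:estimates} we stayed at $s\ge c/\sqrt n$. Now we must go to the true edge, near $c/(2\sqrt n)$, where the window reaches $M=n$. Let
\[
s_n=\frac c{2\sqrt n}(1+z),\qquad z=Kn^{-1/4},\qquad K=\max\big(1,2\sqrt{C_1c^{-3}}\big).
\]

\begin{lemma}\label{lem:edge}
For $n$ large the following hold.
\begin{enumerate}
\item[(a)] $\nu_{2s_n}\big(n-4Kn^{3/4}<M<n\big)\ge\frac34$.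
\item[(b)] $\frac12H(2s)\le\sigma^2(s)\le H(2s)$ for $s_n\le s\le s_0$.
\item[(c)] $\log\big(H(2s_n)/(w_ne^{-2s_nn})\big)=O(n^{1/4})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $m$ be the mean of $\nu_{2s_n}$. By \eqref{eq:ell}, for $n$ large, $m\le c^2/(4s_n^2)=n(1+z)^{-2}\le n(1-z)=n-Kn^{3/4}$; here $(1-z)(1+z)^2=1+z-z^2-z^3\ge1$ for $0\le z\le0.6$. Also $m=n(1+z)^{-2}-O(\sqrt n)\ge n(1-2z)-O(\sqrt n)\ge n-3Kn^{3/4}$. The variance is at most $C_1(2s_n)^{-3}\le C_1c^{-3}n^{3/2}$. By Chebyshev's inequality, $|M-m|\ge Kn^{3/4}$ has probability at most $C_1c^{-3}/K^2\le\frac14$.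

(b) The upper bound is clear. By (a), $\nu_{2s_n}(M>n)\le\frac14$. For $\tau'>\tau$ the ratio $\nu_{\tau'}(M)/\nu_\tau(M)$ is decreasing in $M$, so $\nu_\tau$ decreases stochastically in $\tau$, and $\nu_{2s}(M>n)\le\frac14$ for all $s\ge s_n$. Hence $\sigma^2(s)\ge\frac34H(2s)-1\ge\frac12H(2s)$, as $H(2s)\ge4$ for $s\le s_0$.

(c) The sequence $w_M$ is nondecreasing for $M\ge2$, since adding $1$ to a largest part is an injection. So by (a)
\[
\tfrac34H(2s_n)\le\sum_{n-4Kn^{3/4}<M<n}w_Me^{-2s_nM}\le(4Kn^{3/4}+1)\,w_ne^{-2s_nn}\,e^{8Ks_nn^{3/4}},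
\]
and $8Ks_nn^{3/4}=4cK(1+z)n^{1/4}=O(n^{1/4})$.
\end{proof}

\subsection{The three ranges}

Write $x=e^{-s}$.

\medskip
\noindent\textbf{Range 1: $s\ge s_0$.} Here the term of $(1^n)$ dominates once finitely many partitions are forbidden. Choose $M_0$, an absolute constant, with $\sum_{M>M_0}w_Me^{-s_0M}\le1$. If no odd $\mu$ with $M(\mu)\le M_0$ lies in $T$, then, since $(1^n)\in T$, we have $B_T(e^{-s})\ge1-\sum_{M>M_0}w_Me^{-sM}\ge0$ for all $s\ge s_0$. At most $\sum_{M\le M_0}w_M=p(M_0)$ partitions are forbidden, so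
\[
\Pr\big(B_T(e^{-s})\ge0\text{ for all }s\ge s_0\big)\ge(1-q)^{p(M_0)} ,
\]
a positive constant. (At $x=0$ we have $B_T(0)=1$.)

\medskip
\noindent\textbf{Range 2: $s_n\le s\le s_0$.} In the coordinate $s^{-1/2}$ we cut the range into pieces of length bounded below, except possibly the last. On one piece $B^\circ$, after removal of an exponential factor, hardly varies in comparison with its standard deviation. Let $I=[s_*,s_*+h]\subset[s_n,s_0]$ with $h\le\beta s_*^{3/2}$, where $\beta\in(0,1]$ depends on $q$ and is chosen below. The factor is chosen to center the window: put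
\[
m=-\ell'(2s_*),\qquad\tilde B(s)=e^{sm}B^\circ(e^{-s})=\sum_{\mu\in\Omega}\eta_\mu e^{s(m-M(\mu))},\qquad G=e^{2s_*m}H(2s_*).
\]
For $s\in I$ we have $|\ell'(2s)-\ell'(2s_*)|\le2hC_1(2s_*)^{-3}\le\frac{C_1}4s_*^{-3/2}$ by \eqref{eq:ell}. Differentiating, and extending the sum over $M$ from $2,\dots,n$ to all $M\ge0$, we get
\begin{align*}
\mathbb E\tilde B'(s)^2&\le v\,e^{2sm}\sum_{M\ge0}w_M(m-M)^2e^{-2sM}\\
&=v\,e^{2sm}H(2s)\big[\ell''(2s)+(\ell'(2s)-\ell'(2s_*))^2\big]\le C_2\,v\,s_*^{-3}e^{2sm}H(2s),
\end{align*}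
because the mean and variance of $\nu_{2s}$ are $-\ell'(2s)$ and $\ell''(2s)$. Moreover
\[
\log\big(e^{2sm}H(2s)\big)-\log G=\int_{s_*}^s2\big(\ell'(2r)-\ell'(2s_*)\big)\,dr\le4h^2C_1(2s_*)^{-3}\le C_1 .
\]
Since $|\tilde B(s)-\tilde B(s_*)|^2\le h\int_I(\tilde B')^2$ by Cauchy--Schwarz,
\[
\mathbb E\sup_I|\tilde B-\tilde B(s_*)|^2\le h^2C_2vs_*^{-3}e^{C_1}G\le C_3vG\beta^2 .
\]
By Lemma~\ref{lem:edge}(b), the squared weights of $\tilde B(s_*)/\sqrt G$ sum to $\sigma^2(s_*)/H(2s_*)\in[\frac12,1]$. Lemma~\ref{lem:one} gives $\Pr(\tilde B(s_*)>2\theta\sqrt G)\ge\pi_0$. By Chebyshev's inequality, $\sup_I|\tilde B-\tilde B(s_*)|$ exceeds $\theta\sqrt G$ with probability at most $C_3v\beta^2/\theta^2\le\pi_0/2$, if $\beta$ is small enough in terms of $q$. Hence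
\[
\Pr\big(B^\circ(e^{-s})\ge0\text{ for all }s\in I\big)\ge\pi_0/2 .
\]
Now cover $[s_n,s_0]$ by consecutive intervals of this kind with $h=\beta s_*^{3/2}$, the last one truncated. Across a full interval $s^{-1/2}$ decreases by
\[
s_*^{-1/2}\big(1-(1+\beta s_*^{1/2})^{-1/2}\big)\ge\beta/4 ,
\]
since $1-(1+y)^{-1/2}\ge y/4$ for $0\le y\le1$ (the left side is concave, equal to $0$ at $0$ and larger than $\frac14$ at $1$). So at most $1+4s_n^{-1/2}/\beta=O(n^{1/4})$ intervals are needed.

\medskip
\noindent\textbf{Range 3: $0\le s\le s_n$.} Here the window lies near or beyond $M=n$, and we compare all tests with the one at $x_0=e^{-s_n}$. The idea is that on $[x_0,1]$ the function $B^\circ$ is a nonnegative combination of tail sums. As more terms are included, from $M=n$ downward, these tail sums form a random walk, whose variance grows by a factor of only $e^{O(n^{1/4})}$ in total. We keep the walk nonnegative, paying a constant factor each time the variance grows by a constant factor.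

For $2\le m\le n$ let
\[
W_m=\sum_{\mu:\,M(\mu)\ge m}\eta_\mu x_0^{M(\mu)},\qquad\tau_m=\sum_{M=m}^nw_Mx_0^{2M},\qquad\text{so }\operatorname{Var}W_m=v\tau_m .
\]
For $x\in[x_0,1]$ and $R=x/x_0\ge1$, summation by parts gives
\[
B^\circ(x)=R^2W_2+\sum_{m=3}^n(R^m-R^{m-1})W_m .
\]
So $B^\circ\ge0$ on $[x_0,1]$ if all $W_m\ge0$.

Fix $b>0$, depending on $q$, with $vb/\theta^2\le\frac12$. Since $\tau_m$ decreases in $m$ and $\tau_n=w_nx_0^{2n}>0$, the indices fall into consecutive blocks
\[
\big\{m:(1+b)^r\tau_n\le\tau_m<(1+b)^{r+1}\tau_n\big\},\qquad r=0,1,2,\dots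
\]
Let $m_r$ be the largest element of a nonempty block. By Lemma~\ref{lem:one}, $\Pr(W_{m_r}>2\theta\sqrt{\tau_{m_r}})\ge\pi_0$. The differences $W_m-W_{m_r}$ for $m$ in the block, taken in decreasing order of $m$, are partial sums of independent variables with mean $0$ and are independent of $W_{m_r}$. The variance of $W_m-W_{m_r}$ is $v(\tau_m-\tau_{m_r})\le vb\tau_{m_r}$. By Kolmogorov's maximal inequality all these differences stay below $\theta\sqrt{\tau_{m_r}}$ in absolute value with probability at least $1-vb/\theta^2\ge\frac12$. So all $W_m$ in the block are nonnegative with probability at least $\pi_0/2$.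

The number of nonempty blocks is at most $1+\log(\tau_2/\tau_n)/\log(1+b)$. Since $\tau_2\le H(2s_n)$ and $\tau_n=w_ne^{-2s_nn}$, Lemma~\ref{lem:edge}(c) shows that this is $O(n^{1/4})$.

\medskip
\noindent\textbf{Conclusion.} By Harris's inequality over the three ranges, the $O(n^{1/4})$ intervals and the $O(n^{1/4})$ blocks,
\[
\Pr\big(B_T\ge0\text{ on }[0,1]\big)\ge(1-q)^{p(M_0)}\,(\pi_0/2)^{O(n^{1/4})}\ge e^{-C'n^{1/4}}
\]
for $n$ large, with $C'$ depending only on $q$, and hence, after enlarging $C'$, for all $n\ge1$. This proves Theorem~\ref{thm:B}. \qed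

\begin{thebibliography}{1}
\bibitem{Sundaram} Sheila Sundaram, \emph{On a positivity conjecture in the character table of $S_n$}, arXiv:1808.01416 (2018).
\end{thebibliography}

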